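\title{Left-invariant binary $k$-networks on Lie groups}

\begin{abstract}
A family of sets is binary if any finitely many of its members that intersect pairwise have a common point. We prove that neither $S^3$ nor $\mathsf{SO}(3)$ has a left-invariant binary closed $k$-network, which answers a question of Banakh and Turek. More generally, a Lie group of dimension $n\ge1$ has such a $k$-network if and only if its Lie algebra contains $n$ subalgebras of codimension one with zero intersection, and a compact Lie group has one if and only if its identity component is a torus. From an arbitrary family we construct a Lipschitz function whose sublevel sets have the binary Helly property. Its differentials, translated to the identity, lie on $n$ lines, and the kernel of each line is a subalgebra.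
\end{abstract}

\section{Introduction}\label{sec:intro}

Finitely many compact intervals of the real line that intersect pairwise have a common point, and the same holds for boxes $\prod[a_i,b_i]$ in $\mathbb R^n$. Boxes are also fine enough to describe the topology of $\mathbb R^n$, and a translate of a box is a box. This paper determines which Lie groups carry a family of sets with these three properties.

A family $\mathcal A$ of subsets of a set is \emph{linked} if $A\cap B\ne\emptyset$ for all $A,B\in\mathcal A$, and \emph{centered} if $\bigcap\mathcal F\neq\emptyset$ for every finite subfamily $\mathcal F\subset\mathcal A$. It is \emph{binary} if each linked subfamily of $\mathcal A$ is centered. Since subfamilies of linked families are linked, $\mathcal A$ is binary exactly when any finitely many pairwise intersecting members have a common point.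

A family $\mathcal A$ of subsets of a topological space $X$ is a \emph{$k$-network} if for every open $U\subset X$ and every compact $K\subset U$ there is a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. It is a \emph{closed} $k$-network if all its members are closed. A $k$-network is a substitute for a base whose members need not be open. If every point of $X$ has arbitrarily small neighborhoods that belong to $\mathcal A$, then $\mathcal A$ is a $k$-network: choose for each point of $K$ such a neighborhood inside $U$, and cover $K$ by finitely many of the interiors.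

A family $\mathcal A$ of subsets of a group $G$ is \emph{left-invariant} if $gA\in\mathcal A$ for all $A\in\mathcal A$ and $g\in G$, and \emph{invariant} if moreover $Ag\in\mathcal A$ for all $A\in\mathcal A$ and $g\in G$. Let $S^3$ be the compact group of unit quaternions and $\mathsf{SO}(3)\cong S^3/\{-1,1\}$ the special orthogonal group. The following is known.
\begin{enumerate}
\item[(i)] (Mills; Kubi\'s and Turek) Every compact topological group has a binary closed $k$-network.
\item[(ii)] (Kubi\'s and Turek) Every compact abelian topological group has an invariant binary closed $k$-network.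
\item[(iii)] Neither $S^3$ nor $\mathsf{SO}(3)$ has an invariant binary closed $k$-network; this is the statement in the title of \cite{BT}.
\end{enumerate}
Between (i) and (iii) lies the question posed by Banakh and Turek in \cite{BT}:
\begin{quote}
\emph{Does $S^3$ or $\mathsf{SO}(3)$ have a left-invariant binary closed $k$-network?}
\end{quote}

One could reasonably expect the answer yes. An invariant family is preserved by conjugations, which fix the identity of $S^3$ and act on the tangent space there by all rotations. Such a family has no preferred directions, whereas boxes have them, and round sets are far from binary: three mutually tangent disks in the plane have no common point. Left translations other than the identity fix no point, so left invariance alone does not forbid preferred directions. Moreover, in exponential coordinates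
\begin{equation}\label{eq:bch}
\exp\xi\,\exp\zeta=\exp\bigl(\xi+\zeta+\tfrac12[\xi,\zeta]+O\bigl((|\xi|+|\zeta|)^3\bigr)\bigr),
\end{equation}
so to first order small left translations are translations of $\mathbb R^3$, and these preserve boxes. Nevertheless the second-order term decides the question.

\begin{theorem}\label{thm:A}
Neither $S^3$ nor $\mathsf{SO}(3)$ has a left-invariant binary closed $k$-network.
\end{theorem}

We derive this from a criterion valid for every Lie group. Throughout, $1$ is the identity of a group, and the Lie algebra $\mathfrak g$ of $G$ is the tangent space at $1$.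

\begin{theorem}\label{thm:B}
Let $G$ be a Lie group of dimension $n\ge1$ with Lie algebra $\mathfrak g$. The following are equivalent.
\begin{enumerate}
\item[\textup{(a)}] $G$ has a left-invariant binary closed $k$-network.
\item[\textup{(b)}] $G$ has a left-invariant binary family of closed sets such that every neighborhood of $1$ contains a member with nonempty interior.
\item[\textup{(c)}] $\mathfrak g$ contains $n$ subalgebras of codimension $1$ whose intersection is $\{0\}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
A compact Lie group has a left-invariant binary closed $k$-network if and only if its identity component is a torus \textup{(}possibly trivial\textup{)}.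
\end{corollary}

Condition (c) holds whenever $n\le2$: for $n=1$ take the subalgebra $\{0\}$, and for $n=2$ take two distinct lines, each of which is a subalgebra because $[\xi,\xi]=0$. So dimension $3$ is the first in which an obstruction can appear.

Section~\ref{sec:model} exhibits the obstruction by hand, for coordinate cubes in the Heisenberg group. Section~\ref{sec:boxes} proves (c)$\Rightarrow$(a) by constructing curvilinear boxes. The main work is (b)$\Rightarrow$(c), in Sections~\ref{sec:helly}--\ref{sec:subalgebra}, where the faces of such boxes have to be recovered from a family of closed sets about which no regularity is assumed. Section~\ref{sec:compact} deduces Theorem~\ref{thm:A} and Corollary~\ref{cor:C}.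

\section{Boxes, arcs and sheared cubes}\label{sec:model}

If intervals $[a_j,b_j]$, $0\le j\le k$, intersect pairwise, then $a_j\le b_l$ for all $j,l$, so $\max_ja_j$ belongs to all of them. Two boxes in $\mathbb R^n$ intersect exactly when their sides intersect in each coordinate, so finitely many pairwise intersecting boxes have a common point. Hence boxes form an invariant binary closed $k$-network on $\mathbb R^n$.

On the circle $\mathbb R/\mathbb Z$ only short arcs can be used. The three arcs $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1]$ intersect pairwise and have no common point. Closed arcs of length less than $\frac13$ do form a binary family, because finitely many such arcs that all meet a given one lie in an arc of length less than $1$, which is a copy of an interval. The same localization will be used in Section~\ref{sec:boxes}.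

Now let the group be noncommutative. The simplest second-order term occurs in the Heisenberg group, which is $\mathbb R^3$ with the product
\[
(a,b,c)\cdot(x,y,z)=(a+x,\;b+y,\;c+z+ay).
\]

\begin{example}\label{ex:heis}
Let $0<s\le1$ and $Q_0=[-s,s]^3$. Left translation by $(a,b,c)$ shears the cube, and the translates $Q_1=(s,0,2s)\cdot Q_0$ and $Q_2=(0,2s,s)\cdot Q_0$ are
\begin{align*}
Q_1&=\{0\le x\le2s,\ -s\le y\le s,\ s\le z-sy\le3s\},\\
Q_2&=\{-s\le x\le s,\ s\le y\le3s,\ 0\le z\le2s\}.
\end{align*}
They intersect pairwise: $(0,0,s)\in Q_0\cap Q_1$, $(0,s,0)\in Q_0\cap Q_2$, and $(0,s,2s)\in Q_1\cap Q_2$ because $s\le2s-s^2\le3s$. A common point would satisfy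
\[
z\le s,\qquad -z+sy\le-s,\qquad -y\le-s .
\]
The left sides obey the positive relation $z+(-z+sy)+s(-y)=0$, while the same combination of the right sides is $-s^2<0$. So $Q_0\cap Q_1\cap Q_2=\emptyset$ (Figure~\ref{fig:heis}), and no left-invariant binary family contains $Q_0$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-1,-1) rectangle (1,1);
\fill[gray!15] (-1,0.5)--(1,1.5)--(1,3.5)--(-1,2.5)--cycle;
\fill[gray!15] (1,0) rectangle (3,2);
\fill[gray!65] (-1,0.5)--(0,1)--(-1,1)--cycle;
\draw (-1,-1) rectangle (1,1);
\draw (-1,0.5)--(1,1.5)--(1,3.5)--(-1,2.5)--cycle;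
\draw (1,0) rectangle (3,2);
\draw[line width=2pt] (1,0)--(1,1);
\draw[line width=2pt] (1,1.5)--(1,2);
\node at (0,-0.2) {$Q_0$};
\node at (0,2) {$Q_1$};
\node at (2,1) {$Q_2$};
\draw[->] (3.6,-1)--(4.3,-1) node[right] {$y$};
\draw[->] (3.6,-1)--(3.6,-0.3) node[above] {$z$};
\end{tikzpicture}
\caption{The plane $x=0$ in the Heisenberg group, cutting the cube $Q_0=[-s,s]^3$ and two of its left translates $Q_1,Q_2$, for $s=\frac12$. The dark triangle is $Q_0\cap Q_1$; the two thick segments are $Q_0\cap Q_2$ and $Q_1\cap Q_2$. The shear of $Q_1$ keeps the three sets from having a common point.}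
\label{fig:heis}
\end{figure}

To see the cause, translate a point $p$ of a face of $Q_0$ to the identity and record the linear functional that describes $p^{-1}Q_0$ near $1$. For $p=(s,y_0,z_0)$ on the face $x=s$, the condition $p\cdot(x,y,z)\in Q_0$ reads $x\le0$ near $1$, the same for all $p$; for $p=(x_0,s,z_0)$ it reads $y\le0$. For $p=(x_0,y_0,s)$ on the top face it reads $z+x_0y\le0$, and the functional $z+x_0y$ turns as $p$ moves. The three coordinate functionals and one turned functional are linearly dependent, and with suitable signs the dependence becomes a positive relation like the one in Example~\ref{ex:heis}.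

This suggests the scheme of the proof. A binary family tolerates no positive relation among three or more pairwise independent functionals, so the functionals lie on $n$ lines $\mathbb R\ell_1,\dots,\mathbb R\ell_n$. Along one face the line cannot change, so the face is tangent to the left-invariant hyperplane field obtained from $\ker\ell_i$, and this forces $\ker\ell_i$ to be closed under the bracket. The example excludes only cubes. A general family consists of closed sets that have no faces and no tangent planes, and the functionals must be produced in another way.

\section{Boxes from codimension-one subalgebras}\label{sec:boxes}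

When condition (c) holds, the coordinates can be chosen so that no face turns.

\begin{proposition}\label{prop:suff}
In Theorem~\ref{thm:B}, \textup{(c)} implies \textup{(a)}.
\end{proposition}

\begin{proof}
Let $\mathfrak h_1,\dots,\mathfrak h_n$ be subalgebras of codimension $1$ with zero intersection. Write $L_g$ for left multiplication by $g$, and let $\mathcal D^i_x=dL_x(\mathfrak h_i)\subset T_xG$. This hyperplane field is left-invariant: $dL_g(\mathcal D^i_x)=\mathcal D^i_{gx}$. It is spanned by the left-invariant vector fields that extend the elements of $\mathfrak h_i$, and it contains their brackets because $\mathfrak h_i$ is a subalgebra. By the Frobenius theorem there is a smooth function $f_i$ near $1$ with $f_i(1)=0$ and $\ker d_xf_i=\mathcal D^i_x$ for all $x$ in its domain. The differential of $f=(f_1,\dots,f_n)$ at $1$ has kernel $\bigcap_i\mathfrak h_i=\{0\}$, so by the inverse function theorem $f$ maps some open set $U_0\ni1$ diffeomorphically onto a cube $(-s_0,s_0)^n$. Call a set $f^{-1}(\prod[a_i,b_i])$ with $-s_0<a_i\le b_i<s_0$ a \emph{box in $U_0$}. Since $f$ is a bijection, finitely many pairwise intersecting boxes in $U_0$ have a common point. The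 boxes $Q_\varepsilon=f^{-1}([-\varepsilon,\varepsilon]^n)$, $0<\varepsilon<s_0$, form a neighborhood base at $1$, so by continuity of the group operations we can fix $s$ with $Q_sQ_s^{-1}Q_s\subset U_0$.

\emph{If $h\in Q_sQ_s^{-1}$ and $B\subset Q_s$ is a box, then $hB$ is a box in $U_0$.} Since $hQ_s\subset U_0$, the function $f_i\circ L_h$ is defined and smooth near each $x\in Q_s$, and its differential at $x$ has kernel $(dL_h)^{-1}(\mathcal D^i_{hx})=\mathcal D^i_x=\ker d_xf_i$. In the coordinates $y=f(x)$ the function $\psi_i=f_i\circ L_h\circ f^{-1}$ therefore satisfies, on $[-s,s]^n$, $\partial_j\psi_i=0$ for $j\ne i$ and $\partial_i\psi_i\ne0$ everywhere. The slices of the cube with fixed $y_i$ are convex, so $\psi_i$ is constant on each of them, and $\psi_i(y)=\varphi_i(y_i)$ for a continuous (indeed strictly monotone) function $\varphi_i\colon[-s,s]\to(-s_0,s_0)$. Thus $L_h$ acts in coordinates by $y\mapsto(\varphi_1(y_1),\dots,\varphi_n(y_n))$, and it maps $\prod[a_i,b_i]$ onto the product of the compact intervals $\varphi_i([a_i,b_i])$.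

Let $\mathcal A=\{gB:g\in G,\ B\subset Q_s\text{ a box}\}$. This family is left-invariant and consists of compact, hence closed, sets. It is a $k$-network because each $x\in G$ has the arbitrarily small neighborhoods $xQ_\varepsilon\in\mathcal A$, $0<\varepsilon\le s$. Finally let $g_0B_0,\dots,g_kB_k\in\mathcal A$ intersect pairwise. After translating by $g_0^{-1}$ we may assume $g_0=1$. For each $j$ there are $x\in B_j$ and $x'\in B_0$ with $g_jx=x'$, so $g_j=x'x^{-1}\in Q_sQ_s^{-1}$. Hence all the sets $g_jB_j$ are boxes in $U_0$, and they have a common point.
\end{proof}

\section{Small members and the Helly property}\label{sec:helly}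

We turn to necessity. Of the $k$-network property only one consequence is needed.

\begin{lemma}\label{lem:small}
In Theorem~\ref{thm:B}, \textup{(a)} implies \textup{(b)}. If $\mathcal A$ is a family as in \textup{(b)}, then every neighborhood $V$ of $1$ contains a compact $A\in\mathcal A$ with $1\in\operatorname{int}A$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be as in (a), let $U\ni1$ be open, and let $K\subset U$ be a compact neighborhood of $1$. Take a finite $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. If all members of $\mathcal F$ had empty interior, their complements would be finitely many dense open sets, whose intersection is dense and yet misses $K$. So some member of $\mathcal F$ has nonempty interior, which proves (b).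

Now let $\mathcal A$ be as in (b). Shrinking $V$, we may assume that it is compact. Take an open $U\ni1$ with $U^{-1}U\subset V$, a member $F\subset U$ of $\mathcal A$ and an interior point $p$ of $F$. Then $A=p^{-1}F$ belongs to $\mathcal A$, has $1$ in its interior, and is a closed subset of the compact set $V$, because $A\subset U^{-1}U$.
\end{proof}

The last requirement in (b) cannot be split into two. In any Lie group $G$ the family consisting of $G$ and all singletons is left-invariant and binary, and it has arbitrarily small members as well as a member with nonempty interior.

From here to the end of Section~\ref{sec:subalgebra}, $\mathcal A$ is a family as in (b), and we prove (c). The identity component $G_0$ is open in $G$ and has the same Lie algebra, and the members of $\mathcal A$ contained in $G_0$ form a family as in (b) for $G_0$. So \emph{we assume that $G$ is connected}; then $G$ is second countable.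

The sets used below are infinite intersections of members of $\mathcal A$, and these need not belong to $\mathcal A$. We therefore let $\mathcal C$ be the family of all sets $\bigcap\mathcal B$, where $\mathcal B\subset\mathcal A$ contains at least one compact set. The family $\mathcal C$ is left-invariant, contains the compact members of $\mathcal A$, and contains the intersection of any nonempty subfamily of $\mathcal C$.

\begin{lemma}\label{lem:helly}
If $C_1,\dots,C_m\in\mathcal C$ satisfy $C_i\cap C_j\neq\emptyset$ for all $i,j$, then $\bigcap_iC_i\ne\emptyset$.
\end{lemma}

\begin{proof}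
Write $C_i=\bigcap\mathcal B_i$. For $A\in\mathcal B_i$ and $A'\in\mathcal B_j$ we have $A\cap A'\supset C_i\cap C_j\neq\emptyset$. So $\mathcal B=\bigcup_i\mathcal B_i$ is linked, hence centered. A centered family of closed sets, one of which is compact, has a common point, and $\bigcap\mathcal B=\bigcap_iC_i$.
\end{proof}

Binarity enters the proof only through this lemma, and the lemma will be applied only once, in Lemma~\ref{lem:key}. Closedness of the members of $\mathcal A$ is used in Lemmas~\ref{lem:small} and~\ref{lem:helly}.

\section{A Lipschitz function with sublevel sets in $\mathcal C$}\label{sec:u}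

A single closed set may have no tangent plane anywhere. A nested one-parameter family of sets, however, defines a function, and a Lipschitz function is differentiable almost everywhere. The natural nested family consists of the hulls of concentric balls, and left invariance of $\mathcal A$ is what makes the resulting function Lipschitz.

Fix a Euclidean norm $|\cdot|$ on $\mathfrak g$, with the dual norm on $\mathfrak g^*$, and put $E_r=\exp\{\xi\in\mathfrak g:|\xi|\le r\}$. The sets $E_r$, $r>0$, form a neighborhood base at $1$. Fix $R>0$ such that $\exp$ is injective on $\{|\xi|<R\}$. Fix also the distance $d$ of a right-invariant Riemannian metric, so that $d(xg,yg)=d(x,y)$, and put $B_\delta=\{g:d(g,1)\le\delta\}$. By Lemma~\ref{lem:small} there are a compact $A_0\in\mathcal A$ and $\delta_0>0$ with $B_{\delta_0}\subset A_0\subset E_{R/2}$. For $0<\delta\le\delta_0$ let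
\[
F(\delta)=\bigcap\{A\in\mathcal A:B_\delta\subset A\}.
\]
The compact set $A_0$ takes part in the intersection, so $F(\delta)\in\mathcal C$ and $B_\delta\subset F(\delta)\subset A_0$. Also $F(\delta)\subset F(\delta')$ for $\delta\le\delta'$, since fewer members of $\mathcal A$ contain the larger ball. Define
\[
u(x)=\begin{cases}\inf\{\delta\in(0,\delta_0]:x\in F(\delta)\},&x\in F(\delta_0),\\ \delta_0,&x\notin F(\delta_0).\end{cases}
\]
For the boxes in $\mathbb R^n$ with the Euclidean distance, $F(\delta)=[-\delta,\delta]^n$ and $u(x)=\min\{\delta_0,\max_i|x_i|\}$.

\begin{lemma}\label{lem:u}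
\begin{enumerate}
\item[\textup{(i)}] $0\le u\le\delta_0$ and $u(1)=0$.
\item[\textup{(ii)}] For $0\le c<\delta_0$ the set $\{u\le c\}$ belongs to $\mathcal C$ and is contained in $A_0$.
\item[\textup{(iii)}] $|u(x)-u(y)|\le d(x,y)$ for all $x,y\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) holds because $1\in F(\delta)$ for all $\delta$. By monotonicity of $F$, if $u(x)<\delta\le\delta_0$ then $x\in F(\delta)$; conversely $x\in F(\delta)$ gives $u(x)\le\delta$. Hence $\{u\le c\}=\bigcap_{c<\delta\le\delta_0}F(\delta)$, which proves (ii).

For (iii) write $y=gx$ and $\epsilon=d(g,1)$. Right invariance gives $d(y,x)=\epsilon$, so by symmetry it suffices to show $u(gx)\le u(x)+\epsilon$. This is trivial if $u(x)+\epsilon\ge\delta_0$. Otherwise let $\delta>u(x)$ with $\delta+\epsilon\le\delta_0$; then $x\in F(\delta)$. For $h\in B_\delta$ we have $d(gh,1)\le d(gh,h)+d(h,1)\le\epsilon+\delta$, so $gB_\delta\subset B_{\delta+\epsilon}$. Since $A\mapsto gA$ is a bijection of $\mathcal A$,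
\[
gF(\delta)=\bigcap\{A\in\mathcal A:gB_\delta\subset A\}\subset\bigcap\{A\in\mathcal A:B_{\delta+\epsilon}\subset A\}=F(\delta+\epsilon).
\]
Thus $u(gx)\le\delta+\epsilon$, and we let $\delta\downarrow u(x)$.
\end{proof}

A subset of $G$ is \emph{null} if it has Lebesgue measure zero in every chart. For Borel sets this means measure zero for Haar measure, which has a smooth positive density in charts and is $\sigma$-finite because $G$ is second countable. Diffeomorphisms preserve null sets, every null set lies in a Borel null set, and the complement of a null set is dense. On compact convex subsets of a chart, $d$ is bounded by a multiple of the Euclidean distance, so $u$ is locally Lipschitz in charts. Rademacher's theorem states that a locally Lipschitz function on an open subset of $\mathbb R^n$ is differentiable almost everywhere. Hence $u$ is differentiable outside a Borel null set $N\subset G$.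

As in Section~\ref{sec:model}, we compare differentials at different points by left translation to the identity. For $b\in G$ put
\[
v_b(x)=u(bx)-u(b).
\]
If $u$ is differentiable at $b$, there is a unique $\lambda_b\in\mathfrak g^*$ with
\begin{equation}\label{eq:diff}
v_b(\exp\xi)=\lambda_b(\xi)+o(|\xi|)\qquad(\xi\to0).
\end{equation}
Let $P$ be the set of points $b$ at which $u$ is differentiable and $\lambda_b\ne0$, and let
\[
\Lambda=\{\lambda_b:b\in P\}\subset\mathfrak g^*\setminus\{0\}.
\]
A point $b\in P$ is neither a minimum nor a maximum point of $u$, so $0<u(b)<\delta_0$. By Lemma~\ref{lem:u}(ii) and left invariance of $\mathcal C$,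
\begin{equation}\label{eq:sub}
\{v_b\le c\}=b^{-1}\{u\le u(b)+c\}\in\mathcal C\qquad\text{for $b\in P$ and all sufficiently small $|c|$.}
\end{equation}
By \eqref{eq:diff}, these sets look near $1$ like the half-spaces $\{\lambda_b\le c\}$. For boxes in $\mathbb R^n$, $\Lambda$ consists of the functionals $\pm x_i$.

Information about the $\lambda_b$ holds only where $u$ is differentiable, and a given curve may lie entirely in $N$. The next lemma integrates such information along orbits of one-parameter subgroups anyway.

\begin{lemma}\label{lem:flow}
Let $O\subset G$ be open and $\xi\in\mathfrak g$, and suppose that $\lambda_y(\xi)\le0$ at every $y\in O$ where $u$ is differentiable. If $T>0$ and $x\exp(t\xi)\in O$ for all $t\in[0,T]$, then $u(x\exp T\xi)\le u(x)$.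
\end{lemma}

\begin{proof}
By compactness of $[0,T]$ there is an open $O'\ni x$ such that $x'\exp(t\xi)\in O$ for all $x'\in O'$ and $t\in[0,T]$. The set $\{(x',t)\in G\times\mathbb R:x'\exp(t\xi)\in N\}$ is Borel, as the preimage of $N$ under a continuous map, and for each $t$ its section $N\exp(-t\xi)$ is null. By Fubini's theorem, for almost every $x'\in O'$ we have $x'\exp(t\xi)\notin N$ for almost every $t$. Fix such an $x'$. The function $\phi(t)=u(x'\exp t\xi)$ is Lipschitz on $[0,T]$, hence the integral of its derivative. If $y=x'\exp(t\xi)\notin N$, then $\phi(t+\tau)-\phi(t)=v_y(\exp\tau\xi)=\tau\lambda_y(\xi)+o(\tau)$, so $\phi'(t)=\lambda_y(\xi)\le0$. Therefore $u(x'\exp T\xi)\le u(x')$. Such points $x'$ are dense in $O'$ and $u$ is continuous, so the inequality holds at $x$.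
\end{proof}

The first application shows that $\Lambda$ is large. The reason is that $u$ must grow in every direction from $1$, since its zero set is confined to $A_0$.

\begin{lemma}\label{lem:span}
For every $\xi\in\mathfrak g\setminus\{0\}$ there is $\lambda\in\Lambda$ with $\lambda(\xi)>0$. Every nonzero element of $\mathfrak g^*$ is a combination, with positive coefficients, of linearly independent elements of $\Lambda$.
\end{lemma}

\begin{proof}
Suppose $\xi\neq0$ and $\lambda(\xi)\le0$ for all $\lambda\in\Lambda$. Lemma~\ref{lem:flow} with $O=G$, $x=1$ and $T=3R/(4|\xi|)$ gives $u(\exp T\xi)\le0$, so $\exp T\xi\in A_0\subset E_{R/2}$ by Lemma~\ref{lem:u}(ii). This is impossible, since $|T\xi|=3R/4$ and $\exp$ is injective on $\{|\zeta|<R\}$.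

Let $\Gamma$ be the convex cone of all finite nonnegative combinations of elements of $\Lambda$. If $\Gamma\ne\mathfrak g^*$, then $0$ is not an interior point of $\Gamma$, since a cone containing a neighborhood of $0$ is the whole space. The supporting hyperplane theorem then gives $\xi\neq0$ with $\lambda(\xi)\le0$ for all $\lambda\in\Gamma$, contrary to the first part. So $\Gamma=\mathfrak g^*$. The rest is Carath\'eodory's theorem for cones: write $\nu\ne0$ as $\sum\alpha_i\mu_i$ with $\alpha_i>0$, $\mu_i\in\Lambda$ and as few terms as possible. If $\sum\beta_i\mu_i=0$ with some $\beta_i>0$, then subtracting $\tau\sum\beta_i\mu_i$ with $\tau=\min_{\beta_i>0}\alpha_i/\beta_i$ leaves all coefficients nonnegative and kills one of them. So the $\mu_i$ are independent.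
\end{proof}

\section{Positive relations force disjoint half-spaces}\label{sec:key}

We want to repeat the computation of Example~\ref{ex:heis} with the sets $\{v_b\le-r\}\in\mathcal C$ in place of the translated cubes. The difficulty is that Lemma~\ref{lem:helly} might produce a common point far from $1$, where \eqref{eq:diff} says nothing. The remedy is to add to the family a member of $\mathcal C$ of size comparable to $r$. It must contain a ball of radius proportional to $r$, in order to meet the sets $\{v_b\le-r\}$, and it must lie in such a ball, so that the errors in \eqref{eq:diff} are $o(r)$. Lemma~\ref{lem:small} gives small members with no control on the ratio of the two radii. Finitely many of the approximate half-spaces \eqref{eq:sub} cut out sets for which the ratio is bounded.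

\begin{lemma}\label{lem:K}
There are $\gamma,r_0>0$ and sets $K_r\in\mathcal C$ with $E_r\subset K_r\subset E_{\gamma r}$ for $0<r\le r_0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:span} the open sets $\{\lambda>0\}$, $\lambda\in\Lambda$, cover the unit sphere of $\mathfrak g$. Choose $b_1,\dots,b_m\in P$ giving a finite subcover, and write $\lambda_j=\lambda_{b_j}$, $v_j=v_{b_j}$. The continuous function $\max_j\lambda_j$ is positive on the sphere, so there is $\kappa>0$ with $\max_j\lambda_j(\xi)\ge2\kappa|\xi|$ for all $\xi$. By \eqref{eq:diff} there is $\rho>0$ with $|v_j(\exp\xi)-\lambda_j(\xi)|\le\kappa|\xi|$ for $|\xi|\le\rho$ and all $j$. With $L=\kappa+\max_j|\lambda_j|$ we obtain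
\begin{equation}\label{eq:two}
\kappa|\xi|\le\max_jv_j(\exp\xi)\le L|\xi|\qquad(|\xi|\le\rho).
\end{equation}
By Lemma~\ref{lem:small} there is a compact $A_1\in\mathcal A$ with $1\in\operatorname{int}A_1$ and $A_1\subset E_\rho$. Put
\[
K_r=A_1\cap\bigcap_j\{v_j\le Lr\},\qquad\gamma=L/\kappa,
\]
and take $r_0\le\rho$ so small that $E_{r_0}\subset A_1$ and, by \eqref{eq:sub}, $K_r\in\mathcal C$ for $0<r\le r_0$. The right inequality in \eqref{eq:two} gives $E_r\subset K_r$. A point of $K_r$ lies in $A_1$, so it is $\exp\xi$ with $|\xi|\le\rho$, and the left inequality gives $\kappa|\xi|\le Lr$.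
\end{proof}

For $b\in G$ consider the open set
\[
W_b=\{v_b<0\}=\{x\in G:u(bx)<u(b)\}.
\]
For $b\in P$ it looks near $1$ like the half-space $\{\lambda_b<0\}$, but it is a global object. The next lemma, the core of the proof, draws a global conclusion about the sets $W_b$ from a linear relation among the $\lambda_b$.

\begin{lemma}\label{lem:key}
Let $b_0,\dots,b_k\in P$ and $\sum_{i=0}^k\alpha_i\lambda_{b_i}=0$ with all $\alpha_i>0$. Then $W_{b_i}\cap W_{b_j}=\emptyset$ for some $i\ne j$.
\end{lemma}

\begin{proof}
Write $\lambda_i=\lambda_{b_i}$ and $v_i=v_{b_i}$, and suppose that for all $i\ne j$ there is a point $x_{ij}$ with $v_i(x_{ij})<0$ and $v_j(x_{ij})<0$. Choose $\eta_i\in\mathfrak g$ with $\lambda_i(\eta_i)=-2$ and put $M=\max_i|\eta_i|$. For small $r>0$ the sets $C_i=\{v_i\le-r\}$ and $K_{Mr}$ belong to $\mathcal C$, and they intersect pairwise. Indeed, $x_{ij}\in C_i\cap C_j$ as soon as $r\le\min\{-v_i(x_{ij}),-v_j(x_{ij})\}$. Also $\exp(r\eta_i)\in E_{Mr}\subset K_{Mr}$, and $v_i(\exp r\eta_i)=-2r+o(r)\le-r$, so $\exp(r\eta_i)\in C_i\cap K_{Mr}$.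

By Lemma~\ref{lem:helly} all these sets have a common point, and by Lemma~\ref{lem:K} it is $\exp\xi$ with $|\xi|\le\gamma Mr$. By \eqref{eq:diff}, if $r$ is small enough, then $|v_i(\exp\zeta)-\lambda_i(\zeta)|\le|\zeta|/(2\gamma M)$ for all $i$ and all $|\zeta|\le\gamma Mr$. Hence $\lambda_i(\xi)\le-r+r/2$ for all $i$, and $0=\sum_i\alpha_i\lambda_i(\xi)\le-\frac r2\sum_i\alpha_i<0$, a contradiction.
\end{proof}

The points $x_{ij}$ may be far from $1$, and Section~\ref{sec:subalgebra} depends on this. Disjointness of two sets $W_b$ can now be read off from the differentials.

\begin{lemma}\label{lem:opp}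
For $b,c\in P$, we have $W_b\cap W_c=\emptyset$ if and only if $\lambda_c=-\alpha\lambda_b$ for some $\alpha>0$.
\end{lemma}

\begin{proof}
If $\alpha\lambda_b+\lambda_c=0$, apply Lemma~\ref{lem:key} with $k=1$. Otherwise $\lambda_b,\lambda_c$ are linearly independent or $\lambda_c$ is a positive multiple of $\lambda_b$. In both cases there is $\xi$ with $\lambda_b(\xi)<0$ and $\lambda_c(\xi)<0$, and by \eqref{eq:diff} $\exp(\tau\xi)\in W_b\cap W_c$ for small $\tau>0$.
\end{proof}

\section{The differentials lie on $n$ lines}\label{sec:lines}

By Lemmas~\ref{lem:key} and~\ref{lem:opp}, every positive relation among elements of $\Lambda$ involves two proportional elements. Together with Lemma~\ref{lem:span} this determines the shape of $\Lambda$ by linear algebra.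

\begin{lemma}\label{lem:rel}
Let $\lambda\in\Lambda$, let $\mu_1,\dots,\mu_k\in\Lambda$ be linearly independent, and let $\lambda+\sum_{i=1}^k\alpha_i\mu_i=0$ with all $\alpha_i>0$. Then $k=1$.
\end{lemma}

\begin{proof}
Here $k\ge1$ because $\lambda\neq0$. Two terms in the list $\lambda,\mu_1,\dots,\mu_k$ are proportional, and no two of the $\mu_i$ are, so $\lambda=t\mu_i$ for some $i$ and $t$. Then $(t+\alpha_i)\mu_i+\sum_{j\ne i}\alpha_j\mu_j=0$. By independence all coefficients vanish, and since $\alpha_j>0$ there is no index $j\neq i$.
\end{proof}

\begin{proposition}\label{prop:lines}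
There is a basis $\ell_1,\dots,\ell_n$ of $\mathfrak g^*$ with $\ell_i\in\Lambda$ such that $\Lambda$ is contained in the union of the $2n$ open rays $\{\pm t\ell_i:t>0\}$, and each of these rays meets $\Lambda$.
\end{proposition}

\begin{proof}
Let $\lambda\in\Lambda$. By Lemma~\ref{lem:span}, $-\lambda=\sum_{i=1}^k\alpha_i\mu_i$ with $\alpha_i>0$ and independent $\mu_i\in\Lambda$. By Lemma~\ref{lem:rel}, $k=1$, so $\mu_1=-\alpha_1^{-1}\lambda$. Thus $\Lambda$ contains a negative multiple of each of its elements.

By Lemma~\ref{lem:span}, $\Lambda$ spans $\mathfrak g^*$, so it contains a basis $\ell_1,\dots,\ell_n$, and by the first paragraph each of the $2n$ rays meets $\Lambda$. Let $\lambda=\sum a_i\ell_i\in\Lambda$ and $I=\{i:a_i\ne0\}$. For $i\in I$ choose $\mu_i\in\Lambda$ on the ray that contains $-a_i\ell_i$, say $-a_i\ell_i=-\beta_i\cdot(-\mu_i)=\beta_i\mu_i$ with $\beta_i>0$. The $\mu_i$, $i\in I$, are independent and $\lambda+\sum_{i\in I}\beta_i\mu_i=0$. By Lemma~\ref{lem:rel}, $I$ has one element.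
\end{proof}

\begin{remark}
For invariant families on $S^3$ or $\mathsf{SO}(3)$ the argument could stop here. Take for $d$ the round metric, which is invariant on both sides. Then the hulls $F(\delta)$ are invariant under conjugation, $u(gxg^{-1})=u(x)$, and $\lambda_{gbg^{-1}}\circ\operatorname{Ad}_g=\lambda_b$. So $\Lambda$ is invariant under all rotations of $\mathfrak g^*\cong\mathbb R^3$ and cannot lie on three lines. For left-invariant families Proposition~\ref{prop:lines} is a first-order statement that does not involve the bracket, and one more step is needed.
\end{remark}

\section{The kernels are subalgebras}\label{sec:subalgebra}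

On a smooth face the functional varies continuously, so it cannot jump between finitely many rays. The differential of a Lipschitz function is only measurable, and a priori all $2n$ rays could occur in every neighborhood of a point of $P$. Lemma~\ref{lem:opp} excludes this, because it expresses the ray of $\lambda_b$ through values of the continuous function $u$.

\begin{lemma}\label{lem:local}
Every $a\in P$ has an open neighborhood $O$ in $G$ such that $\lambda_b$ is a nonnegative multiple of $\lambda_a$ for every $b\in O$ at which $u$ is differentiable.
\end{lemma}

\begin{proof}
For each of the $2n$ rays $\varrho$ of Proposition~\ref{prop:lines} let $P_\varrho=\{b\in P:\lambda_b\in\varrho\}$, and fix $c\in P$ with $\lambda_c$ on the opposite ray $-\varrho$. By Lemma~\ref{lem:opp}, a point $b\in P$ lies outside $P_\varrho$ if and only if $W_b\cap W_c\neq\emptyset$, that is,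
\[
P\setminus P_\varrho=P\cap\bigcup_{x\in W_c}\{b\in G:u(bx)<u(b)\}.
\]
The union is open in $G$ because $u$ is continuous, so $P_\varrho$ is closed in $P$. The finitely many sets $P_\varrho$ are disjoint and cover $P$, so each of them is also open in $P$. Hence there is an open $O\ni a$ with $O\cap P\subset P_\varrho$, where $\varrho$ is the ray through $\lambda_a$. At the remaining points of differentiability $\lambda_b=0$.
\end{proof}

So near $a$ the function $u$ is constant in the left-invariant directions from $\ker\lambda_a$. Following a commutator of two such directions detects the bracket. Applying \eqref{eq:bch} to $\exp(t\eta)\exp(t\eta')$ and to $\exp(-t\eta)\exp(-t\eta')$ gives the exponentials of $\pm t(\eta+\eta')+\frac{t^2}2[\eta,\eta']+O(t^3)$. The bracket of these two vectors is $O(t^3)$, so a third application of \eqref{eq:bch} yields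
\begin{equation}\label{eq:comm}
\exp(t\eta)\exp(t\eta')\exp(-t\eta)\exp(-t\eta')=\exp\bigl(t^2[\eta,\eta']+O(t^3)\bigr).
\end{equation}

\begin{proposition}\label{prop:sub}
For every $a\in P$ the hyperplane $\mathfrak h=\ker\lambda_a$ is a subalgebra of $\mathfrak g$.
\end{proposition}

\begin{proof}
Take $O$ as in Lemma~\ref{lem:local}. For $\zeta\in\mathfrak h$ we have $\lambda_y(\zeta)=0$ at every point of differentiability $y\in O$. If the arc $x\exp(t\zeta)$, $0\le t\le T$, lies in $O$, then Lemma~\ref{lem:flow}, applied to $\zeta$ from $x$ and to $-\zeta$ from $x\exp(T\zeta)$, gives $u(x\exp T\zeta)=u(x)$.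

Let $\eta,\eta'\in\mathfrak h$. There is $t_0>0$ such that $a\exp(t_1\eta)\exp(t_2\eta')\exp(-t_3\eta)\exp(-t_4\eta')\in O$ whenever $0\le t_1,\dots,t_4\le t_0$. For $0<t\le t_0$, going from $a$ successively in the directions $\eta,\eta',-\eta,-\eta'$ for time $t$ each, we follow four arcs in $O$, and therefore
\[
u\bigl(a\exp(t\eta)\exp(t\eta')\exp(-t\eta)\exp(-t\eta')\bigr)=u(a).
\]
By \eqref{eq:comm} and \eqref{eq:diff} the left side equals $u(a)+t^2\lambda_a([\eta,\eta'])+o(t^2)$. Hence $\lambda_a([\eta,\eta'])=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Lemma~\ref{lem:small} gives (a)$\Rightarrow$(b) and Proposition~\ref{prop:suff} gives (c)$\Rightarrow$(a). Assume (b). The functionals $\ell_1,\dots,\ell_n$ of Proposition~\ref{prop:lines} belong to $\Lambda$, so their kernels are subalgebras of codimension $1$ by Proposition~\ref{prop:sub}. They form a basis of $\mathfrak g^*$, so $\bigcap_i\ker\ell_i=\{0\}$. This is (c).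
\end{proof}

\section{Compact groups and two noncompact examples}\label{sec:compact}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The Lie algebra of $S^3$ is the space $\mathbb R^3$ of purely imaginary quaternions. For these $\eta\eta'=-\langle\eta,\eta'\rangle+\eta\times\eta'$, so $[\eta,\eta']=\eta\eta'-\eta'\eta=2\,\eta\times\eta'$. The quotient $\mathsf{SO}(3)$ of $S^3$ by a finite normal subgroup has the same Lie algebra. If $\eta,\eta'$ are linearly independent, then $\eta\times\eta'$ is nonzero and orthogonal to both, so it does not lie in their span. Hence there is no $2$-dimensional subalgebra, condition (c) of Theorem~\ref{thm:B} fails, and so does (a).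
\end{proof}

Since (b) fails as well, these groups do not even have a left-invariant binary family of closed sets with arbitrarily small members of nonempty interior.

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $\dim G=0$, then $G$ is finite, its identity component is trivial, and the singletons form a left-invariant binary closed $k$-network. Let $n=\dim G\ge1$. Averaging over the compact group $G$ gives an $\operatorname{Ad}$-invariant inner product on $\mathfrak g$, and differentiating the invariance gives $\langle[\eta,\xi],\zeta\rangle=-\langle\xi,[\eta,\zeta]\rangle$.

Let $\mathfrak h$ be a subalgebra of codimension $1$ with unit normal $\nu$. For $\eta,\eta'\in\mathfrak h$ we have $\langle[\eta,\nu],\eta'\rangle=-\langle\nu,[\eta,\eta']\rangle=0$, and $\langle[\eta,\nu],\nu\rangle=-\langle\nu,[\eta,\nu]\rangle$ is its own negative, hence zero. So $[\eta,\nu]=0$ for all $\eta\in\mathfrak h$, and $\nu$ is central because $\mathfrak g=\mathfrak h\oplus\mathbb R\nu$.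

If (c) holds, the normals $\nu_1,\dots,\nu_n$ are central, and they span $\mathfrak g$ because their common orthogonal complement is $\bigcap_i\mathfrak h_i=\{0\}$. Then $\mathfrak g$ is abelian, and $G_0$ is a compact connected abelian Lie group, that is, a torus. Conversely, if $G_0$ is a torus, then $\mathfrak g$ is abelian, every hyperplane is a subalgebra, and the coordinate hyperplanes of a basis satisfy (c). Theorem~\ref{thm:B} finishes the proof.
\end{proof}

Compactness entered only through the invariant inner product, and it is essential: without it, (c) does not force $\mathfrak g$ to be abelian.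

\begin{example}
The group $SL(2,\mathbb R)$ has a left-invariant binary closed $k$-network. For a point $p$ of the real projective line, that is, a line $p\subset\mathbb R^2$, the matrices $X=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ with $Xp\subset p$ form a subalgebra of $\mathfrak{sl}(2,\mathbb R)$. For the lines $p_1,p_2,p_3$ spanned by $(1,0)$, $(0,1)$, $(1,1)$ these subalgebras are given by $c=0$, $b=0$ and $a+b=c-a$. They are $2$-dimensional and intersect in $\{0\}$, so (c) holds. The boxes of Section~\ref{sec:boxes} are explicit here: near $1$, prescribe a short arc for each of the points $gp_1,gp_2,gp_3$. Left multiplication by $h$ moves all three points by the same homeomorphism of the projective line, which carries arcs to arcs.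
\end{example}

\begin{example}
The Heisenberg group of Section~\ref{sec:model} has no left-invariant binary closed $k$-network, so the failure in Example~\ref{ex:heis} cannot be repaired by another choice of sets. Its Lie algebra has a basis $X,Y,Z$ with $[X,Y]=Z$ and center $\mathbb RZ$. A $2$-dimensional subalgebra that did not contain $Z$ would map onto the $2$-dimensional quotient by the center, so it would contain elements $X+\alpha Z$ and $Y+\beta Z$ and therefore their bracket $Z$. Thus every $2$-dimensional subalgebra contains the center, and (c) fails.
\end{example}

\begin{thebibliography}{1}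

\bibitem{BT}
Taras Banakh and Slawomir Turek,
\emph{The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network},
arXiv:1102.4328 (2011).

\end{thebibliography}
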